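# Flexible cross-polytopes in Euclidean and Lobachevsky space have oriented volume zero

Take the boundary of a cross-polytope (for $n=3$, an octahedron) built from rigid simplices hinged along their common faces. Sometimes such an object can be bent although no edge changes its length. Can it be bent while its surface never crosses itself? The problem, taken from Alexander A. Gaifullin, "Flexible Polyhedra and Their Volumes", arXiv:1605.09316 (2016), is to prove or disprove that for $n\ge 3$ all flexible cross-polytopes in $\mathbb R^n$ and in Lobachevsky (hyperbolic) space $\Lambda^n$ are self-intersecting. The statement is true, and more holds: the oriented volume is $0$ at every moment. We begin with $\mathbb R^n$, where the volume is a determinant. Once that case is proved, we ask what changes in $\Lambda^n$.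

## 1. Cross-polytopes in $\mathbb R^n$ that move

Let $K_n$ be the abstract simplicial complex with vertices $a_1,\dots,a_n,b_1,\dots,b_n$ whose simplices are exactly the vertex sets containing no pair $\{a_i,b_i\}$. It is the boundary of the $n$-dimensional cross-polytope. Its $2^n$ facets are obtained by choosing one vertex from each pair. Every two vertices from different pairs are joined by an edge; the $n$ *diagonals* $a_ib_i$ are not edges. For $n=2$ we get the $4$-cycle $a_1a_2b_1b_2$, and for $n=3$ the surface of an octahedron.

**Definition.** A *cross-polytope* in $\mathbb R^n$ is a map $P\colon K_n\to\mathbb R^n$ whose restriction to each simplex is a linear map onto a non-degenerate simplex. It is *embedded* if $P$ is injective and *self-intersecting* otherwise. A *flexible cross-polytope* is a cross-polytope $P=P_0$ with a continuous family $P_t$, $t\in[0,1]$, of cross-polytopes (a *flexion*) such that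

(i) every edge length $|P_t(v)P_t(w)|$ is independent of $t$;

(ii) it is not the case that $P_t=A_t\circ P_0$ with isometries $A_t$ for all $t$.

It is called embedded if every $P_t$ is embedded, and self-intersecting otherwise. We write $a_k,b_k$ also for the images of the vertices.

**The plane.** Put $a_1=(p,0)$, $b_1=(-p,0)$, $a_2=(0,q)$, $b_2=(0,-q)$ with $p,q>0$ and $p^2+q^2$ fixed. This is a rhombus with constant sides. It flexes and it is embedded, so the hypothesis $n\ge3$ is needed.

**An octahedron that flexes.** Let $\sigma$ be the half-turn of $\mathbb R^3$ about a line $L$, and put $b_i=\sigma(a_i)$. The $12$ edges have only $6$ lengths, $|a_ia_j|=|b_ib_j|$ and $|a_ib_j|=|b_ia_j|$. Consider the map $f\colon\mathbb R^9\to\mathbb R^6$ sending $(a_1,a_2,a_3)$ to the squares of these lengths. Restrict $f$ to the open dense set where all faces are non-degenerate and $a_1,b_1,a_2,a_3$ are affinely independent, and choose there a point at which the rank of $df$ is maximal. Near it the rank is constant, so the level set of $f$ is a manifold $M$ of dimension at least $3$.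

Suppose two octahedra of $M$ are related by an isometry $A$. Then $A\sigma A^{-1}$ and $\sigma$ both exchange $a_i$ and $b_i$ in the second octahedron. The vertices span $\mathbb R^3$, so $A\sigma A^{-1}=\sigma$ and $A$ preserves $L$. The isometries preserving $L$ form a $2$-dimensional Lie group, so an orbit has measure zero in $M$. A path in $M$ from our point to a nearby point outside its orbit is a flexion. So flexible octahedra exist, and the theorem is not about an empty set.

## 2. Oriented volume as the determinant of the diagonals

For $v=(v_1,\dots,v_n)$ with $v_j\in\{a_j,b_j\}$ put $\mathrm{sgn}(v)=\prod_j\epsilon_j$, where $\epsilon_j=1$ if $v_j=b_j$ and $\epsilon_j=-1$ if $v_j=a_j$. The chain $\zeta=\sum_v\mathrm{sgn}(v)[v_1,\dots,v_n]$ is the join of the $0$-cycles $b_j-a_j$. It is a cycle: a face obtained by deleting $v_k$ occurs twice, for $v_k=a_k$ and $v_k=b_k$, with opposite signs. All its coefficients are $\pm1$.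

**Definition.** With $\mathrm{vol}_{or}$ the signed volume of a simplex, put, for any point $o$,
$$V(P)=\sum_v\mathrm{sgn}(v)\,\mathrm{vol}_{or}[o,v_1,\dots,v_n].$$

In $\mathbb R^n$ we have $\mathrm{vol}_{or}[x_0,\dots,x_n]=\frac1{n!}\det(x_1-x_0,\dots,x_n-x_0)$. Expanding $\det\big((b_1-o)-(a_1-o),\dots,(b_n-o)-(a_n-o)\big)$ by multilinearity gives
$$n!\,V(P)=\det(d_1,\dots,d_n),\qquad d_k=b_k-a_k.\tag{1}$$
So $V$ does not depend on $o$. It is unchanged by orientation-preserving isometries.

Choose $o=a_k$: the terms with $v_k=a_k$ vanish. Let $K^{(k)}$ be the set of the $2^{n-1}$ faces $F=\{v_j\}_{j\ne k}$ of dimension $n-2$ that avoid $a_k$ and $b_k$, and let $\mathrm{sgn}(F)=\prod_{j\ne k}\epsilon_j$. Then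
$$V=\sum_{F\in K^{(k)}}\mathrm{sgn}(F)\,\mathrm{vol}_{or}[a_k,w_1,\dots,w_n],\qquad w_k=b_k,\quad w_j=v_j\ (j\ne k).\tag{2}$$

**Examples.** The square $a_1=(1,0)$, $a_2=(0,1)$, $b_1=(-1,0)$, $b_2=(0,-1)$ has $d_1=(-2,0)$, $d_2=(0,-2)$, so $V=\frac12\cdot4=2$, its area. The bow-tie $a_1=(0,0)$, $a_2=(1,1)$, $b_1=(1,0)$, $b_2=(0,1)$ has $d_1=(1,0)$, $d_2=(-1,0)$, so $V=0$. In the half-turn octahedron all $d_i=\sigma(a_i)-a_i$ are perpendicular to $L$. They lie in one plane, hence $V=0$ throughout the motion.

**Lemma 1.** If $P$ is embedded, then $V(P)\neq0$.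

*Proof.* The cone chain $C=\sum_v\mathrm{sgn}(v)[o,v_1,\dots,v_n]$ has boundary $\zeta$. For $x$ off the proper faces of its simplices, the signed number of simplices covering $x$ is the class of $C$ in $H_n(\mathbb R^n,\mathbb R^n\setminus x)\cong\mathbb Z$. Under the isomorphism with $H_{n-1}(\mathbb R^n\setminus x)$ this is the class of the image of $\zeta$, that is, the winding number $w(x)$. Hence $V(P)=\int w(x)\,dx$. The function $w$ is locally constant off the image of $P$, and it is $0$ far away.

Let $P$ be injective. Choose $o$ off the hyperplanes spanned by the facets. Pick an interior point $y$ of the image of a facet, off every cone $o*R$ over an $(n-2)$-face $R$. This is possible because the hyperplane of $o*R$ contains $o$, so it meets the hyperplane of the facet in dimension at most $n-2$. By injectivity and compactness, no other part of the image is near $y$. So near $y$ the only cone simplex whose boundary passes through is the one over our facet; it covers one side and not the other. Hence $w$ changes by $\pm1$ when we cross the facet at $y$.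

By the Jordan–Brouwer theorem the complement of the image has exactly two components, and the image is the boundary of each. So the two sides at $y$ belong to different components. Thus $w=0$ on the unbounded component and $w\equiv1$ or $w\equiv-1$ on the bounded one, and $V(P)\ne0$. $\square$

So in $\mathbb R^n$ it suffices to prove the Euclidean half of Theorem A (stated in full in Section 6): *if $n\ge3$ and $P_t$ is a flexible cross-polytope in $\mathbb R^n$, then $V(P_t)=0$ for every $t\in[0,1]$.*

## 3. From a flexion to a compact Riemann surface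

**Step 1: coordinates for the shape.** The aim is to remove the isometries and describe all shapes by points on $n$ circles. Let $n\ge 3$. Fix the edge lengths of $P_0$ and a position of the simplex $[a_1,\dots,a_n]$. Let $F_i=\{a_j:j\ne i\}$, let $H=\mathrm{aff}(a_1,\dots,a_n)$, and let $m$ be a unit normal of $H$. Let $\nu_i$ be the unit vector parallel to $H$, normal to $\mathrm{aff}F_i$, pointing to the side of $a_i$. Let $h_i>0$ be the distance of $a_i$ from $\mathrm{aff}F_i$. The directions normal to $\mathrm{aff}F_i$ are spanned by $\nu_i,m$. The distances from $b_i$ to the points of $F_i$ are fixed. They determine the foot $p_i\in\mathrm{aff}F_i$ of the perpendicular from $b_i$ and its length $r_i$, and $r_i>0$ because $F_i\cup\{b_i\}$ is non-degenerate. So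
$$b_i=p_i+r_i(x_i\nu_i+y_im),\qquad x_i^2+y_i^2=1.\tag{3}$$
For $n=3$ this says that $b_i$ turns on a circle about the edge $F_i$, like a door on its hinge.

Let $Z\subset\mathbb R^{2n}$ be the real algebraic set of all $(x_i,y_i)_i$ with $x_i^2+y_i^2=1$ for which all $|b_ib_j|$, $i\ne j$, have the prescribed values. The other edge lengths are automatic from (3). Non-degeneracy of simplices is determined by Gram matrices, that is, by edge lengths. So every point of $Z$ is a cross-polytope with the prescribed edge lengths.

**Step 2: a flexion passes only through non-isolated points of $Z$.** Let $P_t$ be a flexion and let $A_t$ be the unique orientation-preserving isometry carrying the points $P_t(a_i)$ to the fixed positions. It is continuous in $t$. Then $\tilde P_t=A_tP_t$ is a continuous path in $Z$. It is not constant, for otherwise $P_t=A_t^{-1}A_0P_0$ for all $t$, contradicting (ii). Given $t^*$, put $q=\tilde P_{t^*}$. The closed set $\{t:\tilde P_t=q\}$ is non-empty and is not $[0,1]$. So it is not open in $[0,1]$, and some $t_0$ in it is a limit of parameters outside it. Hence $q$ is a limit of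 points of $Z\setminus\{q\}$. Since $V(P_{t^*})=V(q)$, the theorem follows from:

**Proposition C.** If $q\in Z$ is non-isolated, then $V(q)=0$.

**Step 3: an arc and its complexification.** The aim is a compact Riemann surface on which all our functions are meromorphic. A map from an interval to $\mathbb R^N$ is *Nash* if it is real-analytic and semialgebraic; its coordinates are then algebraic over $\mathbb R(s)$, as for $s\mapsto\sqrt{1+s^2}$. The Nash curve selection lemma (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Prop. 8.1.13), applied to the semialgebraic set $Z\setminus\{q\}$ with $q$ in its closure, gives a Nash map $\gamma\colon(-1,1)\to\mathbb R^{2n}$ with $\gamma(0)=q$ and $\gamma((0,1))\subset Z\setminus\{q\}$. It is non-constant.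

Let $Y\subset\mathbb C^{2n}$ be the complex Zariski closure of $\gamma((0,\varepsilon))$. By analyticity it does not depend on $\varepsilon$. Its ideal consists of the polynomials $f$ with $f\circ\gamma=0$; it is prime, since analytic functions on an interval form a domain. The coordinate ring of $Y$ is generated by the coordinates of $\gamma$. These are algebraic over $\mathbb C(s)$, and one of them is non-constant. A non-constant analytic function is transcendental over $\mathbb C$, so the transcendence degree is $1$. Hence $Y$ is an irreducible curve, and it satisfies all equations of $Z$.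

Recall from curve theory: $Y$ has a smooth projective model $\Gamma$, a compact connected Riemann surface. The normalization $\Gamma^0$ of $Y$ is $\Gamma$ minus a finite set of points, the *ends*. The map $\Gamma^0\to Y$ is an isomorphism over the smooth points of $Y$. Polynomials in the $x_i,y_i$ are meromorphic on $\Gamma$ and regular on $\Gamma^0$. For instance, for the circle $x^2+y^2=1$ the function $z=x+iy$ identifies $\Gamma$ with the Riemann sphere, and the ends are $z=0,\infty$.

Since $Y$ has finitely many singular points and $\gamma$ takes each value at isolated parameters, we may shrink $\varepsilon$ so that every $\gamma(s)$, $0<s<\varepsilon$, is a smooth point of $Y$. Then the arc $\gamma((0,\varepsilon))$ lies in $\Gamma^0$; we call it *the arc*. As it is Zariski dense in $Y$, *every polynomial identity that holds on the arc holds on $\Gamma$*. Here bilinear forms are extended $\mathbb C$-bilinearly, and $|x|^2$ means $\langle x,x\rangle$. In particular, edge lengths squared remain real constants on $\Gamma$.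

**Step 4: where things blow up.** Put $z_k=x_k+iy_k$ ($i=\sqrt{-1}$ when it is not an index). Then $z_k^{-1}=x_k-iy_k$, and (3) becomes
$$b_k=p_k+\tfrac{r_k}2\big(z_k(\nu_k-im)+z_k^{-1}(\nu_k+im)\big).\tag{4}$$
Both $z_k^{\pm1}$ are regular on $\Gamma^0$, so $z_k$ takes values in $\{0,\infty\}$ only at ends. Let $\ell_k=|a_k-b_k|^2$. As $\langle a_k-p_k,\nu_k\rangle=h_k$ and $a_k-p_k\perp m$,
$$\ell_k=|p_k-a_k|^2+r_k^2-2r_kh_kx_k .$$
So $\ell_k$ has a pole at $e$ if and only if $z_k(e)\in\{0,\infty\}$.

## 4. Two diagonals never blow up together, and $V$ is constant in $\mathbb R^n$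

Let $D=(\langle d_i,d_j\rangle)$ and $W=\det D=(n!V)^2$. The diagonal of $D$ is $(\ell_1,\dots,\ell_n)$. Off the diagonal the entries are constants:
$$\langle d_i,d_j\rangle=\tfrac12\big(|b_i-a_j|^2+|a_i-b_j|^2-|b_i-b_j|^2-|a_i-a_j|^2\big),\qquad i\ne j.$$
So $W$ is a polynomial in the $\ell_k$, of degree at most one in each. The natural attempt is to show that $W$ has no poles on $\Gamma$; a holomorphic function on a compact connected Riemann surface is constant. But at a pole of $\ell_k$ the coefficient of $\ell_k$ in $W$ is a minor of $D$, and nothing so far makes it small. For the rhombus this is fatal: there $D=\mathrm{diag}(\ell_1,\ell_2)$ with $\ell_1=4p^2$, $\ell_2=4q^2$, $\ell_1+\ell_2$ is constant, and $W=\ell_1\ell_2$ has poles. Two things are needed: that different diagonals do not blow up together, and a second relation for $W$.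

**Lemma 2.** Let $n\ge3$, $X=\mathbb R^n$. At each $e\in\Gamma$ there is at most one $k$ with $z_k(e)\in\{0,\infty\}$.

*Proof.* First, $|\langle\nu_i,\nu_j\rangle|<1$ for $i\neq j$. Indeed $\nu_i,\nu_j$ are unit normals in $H$ of two facets of $[a_1,\dots,a_n]$. These facets share $n-2\ge1$ vertices and span different hyperplanes of $H$, so they are not parallel.

Suppose $z_i(e),z_j(e)\in\{0,\infty\}$ with $i\ne j$. Let $T_i=z_i^{\delta}$ and $T_j=z_j^{\delta'}$, $\delta,\delta'\in\{\pm1\}$, be the powers with poles at $e$. Choose $k\ne i,j$. The function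
$$\langle b_i-a_k,b_j-a_k\rangle=\tfrac12\big(|b_i-a_k|^2+|b_j-a_k|^2-|b_i-b_j|^2\big)$$
is constant. By (4), $b_i-a_k=\frac{r_i}2T_i(\nu_i-\delta im)+O(1)$, and likewise for $j$, so near $e$ this constant equals
$$\tfrac{r_ir_j}4\langle\nu_i-\delta im,\nu_j-\delta'im\rangle T_iT_j+O(|T_i|+|T_j|)=\tfrac{r_ir_j}4\big(\langle\nu_i,\nu_j\rangle-\delta\delta'\big)T_iT_j+O(|T_i|+|T_j|).\tag{5}$$
The coefficient of $T_iT_j$ is non-zero. Dividing by $T_iT_j$ and letting the point tend to $e$ gives $0$ equal to this coefficient, a contradiction. $\square$

For $n=2$ the line $H$ has $\nu_1=-\nu_2$, and there is no third index $k$: both uses of $n\ge 3$ are real.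

**The second relation.** Put $u_k=a_k+b_k$. By expanding both sides one checks, for $j\ne k$,
$$\langle u_k-u_j,d_k\rangle=\tfrac12\big(|b_k-a_j|^2-|a_k-a_j|^2+|b_k-b_j|^2-|a_k-b_j|^2\big):$$
both sides equal $|b_k|^2-|a_k|^2-\langle a_j+b_j,b_k-a_k\rangle$. So this is constant. For $k\ne i,j$ also $\langle u_i-u_j,d_k\rangle=\langle u_k-u_j,d_k\rangle-\langle u_k-u_i,d_k\rangle$ is constant. Hence $g^{ij}:=(\langle u_i-u_j,d_k\rangle)_{k=1}^n$ is a constant vector for $i\ne j$. Moreover,
$$|u_i-u_j|^2+\ell_i+\ell_j=e_{ij},$$
where $e_{ij}$ is the sum of the four squared edge lengths between $\{a_i,b_i\}$ and $\{a_j,b_j\}$. Indeed, these four edge vectors are $\frac12\big((u_i-u_j)\pm d_i\pm d_j\big)$, and summing the squares over the four signs cancels the mixed terms.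

If $W\equiv0$ on $\Gamma$, then $V\equiv0$ on the arc. Otherwise $d_1,\dots,d_n$ form a basis over the field $\mathbb C(\Gamma)$ of meromorphic functions. Write $u_i-u_j=\sum_k\lambda_kd_k$; then $D\lambda=g^{ij}$ and $|u_i-u_j|^2=\lambda^TD\lambda=(g^{ij})^TD^{-1}g^{ij}$. Multiplying by $W$,
$$W\,(e_{ij}-\ell_i-\ell_j)=(g^{ij})^T\,\mathrm{adj}(D)\,g^{ij}.\tag{6}$$

**$W$ has no poles.** Let $e$ be a pole of $\ell_k$. By Lemma 2 all other $\ell_j$ are regular at $e$. Take (6) with $i=k$ and any $j\ne k$. The entries of $\mathrm{adj}(D)$ have degree at most $1$ in $\ell_k$, so the right side is $O(|\ell_k|)$. The left side is $W\cdot(-\ell_k)(1+o(1))$. Hence $W$ is bounded near $e$. Where no $\ell_k$ has a pole, $W$ is a polynomial in regular functions. So $W$ is holomorphic on $\Gamma$, hence constant. On the arc $V$ is continuous and $V^2$ is constant, so *$V=V_0$ is constant on the arc*.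

## 5. Moving a diagonal past its real range: $V_0=0$ in $\mathbb R^n$

Constancy alone does not finish the proof: a constant $V_0\ne0$ is perfectly compatible with being embedded. The way on is to write $V_0$ as a sum of square roots in one diagonal and let that diagonal take values that no real cross-polytope could have.

**Step 1: $V$ as a function of one diagonal.** Some $\ell_k$ is non-constant on the arc. Otherwise all $x_k$, and by continuity all $y_k=\pm\sqrt{1-x_k^2}$, would be constant, and the arc would be a point. Fix such a $k$ and write $c=\ell_k$. By (2), $n!\,V=\sum_{F\in K^{(k)}}\mathrm{sgn}(F)M_F$ with $M_F=\det(w_1-a_k,\dots,w_n-a_k)$. Let $r,r'>0$ be the distances of $a_k,b_k$ from $\mathrm{aff}F$, and let $\varphi$ be the angle between the corresponding normal directions. The feet of the perpendiculars, and $r,r'$, are determined by edge lengths. So $\ell_k=A_F-B_F\cos\varphi$ with constants $A_F$ and $B_F=2rr'>0$. The parallelepiped volume $|M_F|$ is $(n-2)!\,\mathrm{vol}(F)\cdot rr'|\sin\varphi|$. Hence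
$$M_F^2=Q_F(c),\qquad Q_F(c)=\kappa_F\big(B_F^2-(c-A_F)^2\big),\quad \kappa_F=\tfrac14\big((n-2)!\,\mathrm{vol}(F)\big)^2>0.\tag{7}$$

The function $c$ is analytic and non-constant on the arc, so $M_F$ and $dc/ds$ have isolated zeros. Choose an open subinterval on which $c$ is strictly monotone and no $M_F$ vanishes. There $c$ runs over an open interval $J$, $Q_F>0$ on $J$ for all $F$, and $M_F=\eta_F\sqrt{Q_F(c)}$ with a constant sign $\eta_F=\pm1$. So
$$\sum_{F\in K^{(k)}}\mathrm{sgn}(F)\,\eta_F\sqrt{Q_F(c)}=n!\,V_0\qquad(c\in J).\tag{8}$$
Terms may cancel in (8), so the fact that the sum is constant is not absurd in itself.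

**Step 2: the branch of the square root.** Let $Q(c)=\kappa(B^2-(c-A)^2)=\kappa(c-\alpha)(\beta-c)$ with $\kappa,B>0$ and $\alpha=A-B$, $\beta=A+B$ real. On the closed upper half-plane take $\arg(c-\alpha)\in[0,\pi]$ and $\arg(\beta-c)\in[-\pi,0]$, and let $\sqrt{Q}$ have half the sum as its argument, with value $0$ at $\alpha,\beta$. This function is holomorphic for $\mathrm{Im}\,c>0$ and continuous on the closed half-plane. On $(\alpha,\beta)$ both arguments are $0$, so $\sqrt Q>0$. For real $c<\alpha$ the arguments are $\pi,0$ and $\sqrt Q\in i\mathbb R$. For real $c>\beta$ they are $0,-\pi$ and again $\sqrt Q\in i\mathbb R$.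

**Step 3: continuation.** Since $Q_F>0$ on $J$, $J\subset(A_F-B_F,A_F+B_F)$ for every $F$, so with these branches (8) holds on $J$. Let $U=\{\mathrm{Im}\,c>0\}$. The difference of the two sides is holomorphic in $U$, continuous up to $\mathbb R$, and zero on $J$. By Schwarz reflection it extends holomorphically across $J$. By the identity theorem it vanishes on $U$, and by continuity on $\mathbb R$. Take a real $c>\max_F(A_F+B_F)$. Every term on the left of (8) is purely imaginary, and the right side is real. Hence $V_0=0$.

So $V(\gamma(s))=0$ for $0<s<\varepsilon$, and $V(q)=0$ by continuity. Proposition C and the Euclidean theorem are proved.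

## 6. Lobachevsky space: what survives and what breaks

Let $\Lambda^n=\{x\in\mathbb R^{n,1}:\langle x,x\rangle=-1,\ x_0>0\}$, so that $\langle x,y\rangle=-\cosh|xy|\le-1$. A geodesic simplex consists of the points of $\Lambda^n$ of the form $\sum s_px_p$ with $s_p\ge0$. In the definitions of Section 1 replace linear maps by geodesically linear ones. From now on $X$ is $\mathbb R^n$ or $\Lambda^n$.

**Theorem A.** Let $n\ge3$ and $X=\mathbb R^n$ or $\Lambda^n$. If $P_t$ is a flexible cross-polytope in $X$, then $V(P_t)=0$ for every $t\in[0,1]$. Hence no $P_t$ is embedded.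

In particular all flexible cross-polytopes in $\mathbb R^n$ and $\Lambda^n$, $n\ge3$, are self-intersecting. For contrast, the source recalls that for each $n\ge3$ embedded flexible cross-polytopes do exist in the open hemisphere $S^n_+$, so the proof must use something that the sphere lacks.

We use these facts about $\mathbb R^{n,1}$.

* A subspace $S$ containing a timelike vector (for instance the span of points of $\Lambda^n$) is non-degenerate, and $S^\perp$ is positive definite. So orthogonal projection to $S$ exists.
* Two points $x,y$ with $|x|^2=|y|^2=-1$ are on the same sheet of the hyperboloid if and only if $\langle x,y\rangle<0$.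
* Points of $\Lambda^n$ form a non-degenerate simplex if and only if they are linearly independent, equivalently if their Gram determinant is non-zero.
* $\det(x_0,\dots,x_n)^2=-\det\mathrm{Gram}(x_0,\dots,x_n)$.

**Volume in $\Lambda^n$.** The sign of $\mathrm{vol}_{or}[x_0,\dots,x_n]$ is that of $\det(x_0,\dots,x_n)$, and $V(P)$ is defined as before. Project centrally: $x\mapsto(x_1,\dots,x_n)/x_0$ maps $\Lambda^n$ onto an open ball, geodesic simplices to straight ones, and $\det(x_0,\dots,x_n)$ is a positive multiple of the Euclidean determinant of the image simplex. So the counting argument of Lemma 1 applies with hyperbolic measure $\mu$ in place of $dx$: $V(P)=\int w\,d\mu$. Hence $V$ does not depend on $o$, formula (2) holds, and embedded cross-polytopes have $V\ne0$. But (1) has no analogue: hyperbolic volume is not polynomial in the vertices, so the argument with $W$ cannot even start. Two substitutes will be found: Schläfli's formula for $dV$ in Sections 7–9, and the following integral in Section 10.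

Integrate $e^{\langle x,x\rangle}$ over the cone spanned by $x_0,\dots,x_n$, once in coordinates $x=\sum s_px_p$ and once in polar coordinates $dx=\rho^n\,d\rho\,d\mathrm{vol}_{\Lambda^n}$. This gives
$$\mathrm{vol}_{or}[x_0,\dots,x_n]=C_n\det(x_0,\dots,x_n)\int_{\mathbb R_+^{n+1}}e^{s^TGs}\,ds,\quad G=(\langle x_p,x_q\rangle),\quad C_n^{-1}=\int_0^\infty\rho^ne^{-\rho^2}d\rho.\tag{9}$$

**Normal form.** Fix the edge lengths and the position of $[a_1,\dots,a_n]$, and let $F_i=\{a_j:j\neq i\}$. Now $H=\mathrm{span}(a_1,\dots,a_n)$, $m$ is a unit normal of $H$, and $\nu_i\in H$ is the unit vector with $\nu_i\perp F_i$ and $h_i:=\langle\nu_i,a_i\rangle>0$. The plane $(\mathrm{span}F_i)^\perp=\mathrm{span}(\nu_i,m)$ is positive definite. The projection $p_i$ of $b_i$ to $\mathrm{span}F_i$ is determined by the numbers $\langle b_i,a_j\rangle$, $j\neq i$. The component of $b_i$ in the plane has squared length $r_i^2=-1-\langle p_i,p_i\rangle$, positive since $F_i\cup\{b_i\}$ is non-degenerate. So (3) and (4) hold. Let $Z$ be defined by $x_i^2+y_i^2=1$ and the prescribed values of $\langle b_i,b_j\rangle$, $i\ne j$.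 Every point of $Z$ is a cross-polytope with the given edge lengths: non-degeneracy follows from Gram matrices, $\langle b_i,b_i\rangle=-1$, and $b_i$ is on the upper sheet because $\langle b_i,a_j\rangle<0$ for $j\ne i$. Steps 2 and 3 of Section 3 used nothing Euclidean, so Theorem A follows from Proposition C for $\Lambda^n$, and we have $\gamma$, $Y$, $\Gamma$, $\Gamma^0$ and the arc as before. Put
$$c_k=\langle a_k,b_k\rangle=\langle a_k,p_k\rangle+r_kh_kx_k.$$
It has a pole at $e$ if and only if $z_k(e)\in\{0,\infty\}$, and the order of the pole is $|\mathrm{ord}_ez_k|$.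

**Lemma 3.** Let $n\ge3$, $X=\Lambda^n$. At each $e\in\Gamma$ there is at most one $k$ with $z_k(e)\in\{0,\infty\}$.

*Proof.* For $i\ne j$, $\nu_i$ and $\nu_j$ are linearly independent, since $\nu_i\perp a_j$ and $\nu_j\not\perp a_j$. Both lie in the orthogonal complement in $H$ of $\mathrm{span}\{a_k\}_{k\ne i,j}$. This span has dimension $n-2\ge1$ and contains a timelike vector, so the complement is a positive definite plane. Hence $|\langle\nu_i,\nu_j\rangle|<1$. Now $\langle b_i,b_j\rangle$ is constant, and if $z_i(e),z_j(e)\in\{0,\infty\}$, then with $T_i,T_j$ as in Lemma 2 it equals the right side of (5) near $e$. Dividing by $T_iT_j$ gives a contradiction. $\square$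

## 7. Dihedral angles as functions on $\Gamma$, and Schläfli's formula

**Step 1: complexified angles.** Let $F=\{v_j\}_{j\ne k}\in K^{(k)}$. At real points $N_F=(\mathrm{span}F)^\perp$ is a positive definite plane. Let the components of $a_k,b_k$ in $N_F$ be $r_Fe^a$, $r_F'e^b$ with unit vectors $e^a,e^b$ and $r_F,r'_F>0$. The numbers $r_F,r_F'$ and the inner product $A_F$ of the components of $a_k,b_k$ in $\mathrm{span}F$ depend only on edge lengths. With $B_F=r_Fr_F'$ and $D_F=\sqrt{-\det\mathrm{Gram}(F)}>0$,
$$c_k=A_F+B_Fx_F,\qquad x_F=\langle e^a,e^b\rangle.\tag{10}$$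
Number the places in an $(n+1)$-determinant $0,1,\dots,n$. Let $M_F=\det(a_k,w_1,\dots,w_n)$ with $w$ as in (2), so $b_k$ is in place $k$, and put $y_F=\mathrm{sgn}(F)M_F/(B_FD_F)$. Subtracting from $a_k,b_k$ their components in $\mathrm{span}F$ does not change Gram determinants, so $\det\mathrm{Gram}(a_k,b_k,F)=\det\mathrm{Gram}(F)\cdot\det\mathrm{Gram}(r_Fe^a,r_F'e^b)$, and
$$M_F^2=D_F^2\big(B_F^2-(c_k-A_F)^2\big).\tag{11}$$
Thus $x_F^2+y_F^2=1$. Orient $N_F$ so that $(p,q)$ is positive if and only if $\mathrm{sgn}(F)\det(p,v_1,\dots,q,\dots,v_n)>0$, with $q$ in place $k$. For orthonormal $p,q\in N_F$ this determinant is $\pm D_F$. Hence $y_F$ is the sine of the oriented angle $\varphi_F$ from $e^a$ to $e^b$, the *oriented dihedral angle at $F$*, and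
$$z_F:=x_F+iy_F=e^{i\varphi_F}.$$
The functions $x_F=(c_k-A_F)/B_F$ and $y_F$ are meromorphic on $\Gamma$ and regular on $\Gamma^0$, and so are $z_F^{\pm1}=x_F\pm iy_F$. From $c_k=A_F+\frac{B_F}2(z_F+z_F^{-1})$ we read off: $z_F$ has a zero or a pole at $e$ if and only if $c_k$ has a pole there, and then $|\mathrm{ord}_ez_F|=\mu:=-\mathrm{ord}_ec_k$.

**Step 2: the variation of the volume.**

**Lemma 4.** Along the arc, $dV=-\frac1{n-1}\sum_F\mathrm{vol}_{n-2}(F)\,d\varphi_F$, the sum over all $(n-2)$-faces $F$ of $K_n$.

*Proof. Oriented Schläfli formula.* Let $x_0,\dots,x_n\in\Lambda^n$ be the vertices of a smoothly varying non-degenerate simplex. For $p<q$ let $G_{pq}$ be the face opposite to the edge $x_px_q$. Orient $(\mathrm{span}\,G_{pq})^\perp$ so that $(\zeta,\eta)$ is positive if and only if $\det(x_0,\dots,\zeta,\dots,\eta,\dots,x_n)>0$, with $\zeta$ in place $p$ and $\eta$ in place $q$. Let $\alpha_{pq}\in(-\pi,\pi)$ be the oriented angle from the projection of $x_p$ to that of $x_q$. The dihedral angle $\theta_{pq}\in(0,\pi)$ at $G_{pq}$ is the unoriented angle between these projections. Replacing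 $x_p,x_q$ by their projections does not change $\det(x_0,\dots,x_n)$, so $\alpha_{pq}=\mathrm{sign}\det(x_0,\dots,x_n)\,\theta_{pq}$. Multiply the classical formula of Schläfli, $d\,\mathrm{vol}=-\frac1{n-1}\sum\mathrm{vol}(G_{pq})\,d\theta_{pq}$, by the constant sign of the determinant:
$$d\,\mathrm{vol}_{or}[x_0,\dots,x_n]=-\tfrac1{n-1}\sum_{p<q}\mathrm{vol}_{n-2}(G_{pq})\,d\alpha_{pq}.\tag{12}$$

*Summation.* Fix $s_0$ and a point $o$ off the finitely many hyperplanes spanned by the facets of $\gamma(s_0)$. Then all simplices $[o,v_1,\dots,v_n]$ are non-degenerate near $s_0$. Apply (12) with $x_0=o$, $x_j=v_j$, multiply by $\mathrm{sgn}(v)$, and sum over $v$.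

*Terms $p=0$, $q=k$.* Here $G_{0k}=F=\{v_j\}_{j\ne k}\in K^{(k)}$. Each $F$ occurs for two $v$: with $v_k=b_k$, where $\mathrm{sgn}(v)=\mathrm{sgn}(F)$, and with $v_k=a_k$, where $\mathrm{sgn}(v)=-\mathrm{sgn}(F)$. The orientation $O$ of $N_F$ used in (12) is the same for both, and it is $\mathrm{sgn}(F)$ times the orientation that defines $\varphi_F$. Let $e^o$ be the direction of the projection of $o$ to $N_F$. The total coefficient of $-\frac1{n-1}\mathrm{vol}(F)$ is the differential of
$$\mathrm{sgn}(F)\big(\angle_O(e^o,e^b)-\angle_O(e^o,e^a)\big)\equiv\mathrm{sgn}(F)\,\angle_O(e^a,e^b)\equiv\varphi_F\pmod{2\pi},$$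
which is $d\varphi_F$.

*Terms $1\le p=i<q=j$.* Here $G_{ij}=o*R$ with $R=\{v_l\}_{l\ne i,j}$, and it occurs for the four choices of $v_i,v_j$. These share $\mathrm{vol}(G_{ij})$ and the orientation of $(\mathrm{span}\,G_{ij})^\perp$, and $\mathrm{sgn}(v)=\rho\,\epsilon_i\epsilon_j$ with $\rho=\prod_{l\ne i,j}\epsilon_l$. Writing $\angle(\cdot,\cdot)$ for oriented angles between projections, the total coefficient of $-\frac1{n-1}\mathrm{vol}(G_{ij})$ is $\rho$ times the differential of
$$\angle(a_i,a_j)-\angle(a_i,b_j)-\angle(b_i,a_j)+\angle(b_i,b_j)=\angle(a_i,a_j)+\angle(a_j,b_i)+\angle(b_i,b_j)+\angle(b_j,a_i).$$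
This is the total turn along the closed path of directions $a_i,a_j,b_i,b_j,a_i$, so it lies in $2\pi\mathbb Z$. It is continuous, hence locally constant, and contributes $0$. $\square$

**Step 3: where the direct argument stops.** On $\Gamma$ the differentials in Lemma 4 are $d\varphi_F=\frac1i\frac{dz_F}{z_F}$. Their periods around loops avoiding the ends are in $2\pi\mathbb Z$, so a real combination has real periods. If a real combination $\omega$ were holomorphic, then $\mathrm{Im}\int\omega$ would be a single-valued harmonic function on a compact surface, hence constant, and $\omega=0$. But each $dz_F/z_F$ has a simple pole at every zero and pole of $z_F$, and $\mathrm{Im}\int\omega$ has logarithmic singularities there unless the residues cancel. So everything depends on the signs of the numbers $\mathrm{ord}_ez_F=\pm\mu$.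

## 8. At a pole, the link of a diagonal folds into $\Lambda^{n-2}$

**Lemma 5.** For every $k$ and every pole $e$ of $c_k$: $\ \sum_{F\in K^{(k)}}\mathrm{vol}(F)\,\mathrm{ord}_ez_F=0$.

The idea is that as $b_k$ goes to infinity in an isotropic direction, the remaining vertices, which stay finite, are forced into the orthogonal complement of that direction. Modulo the direction itself they lie in a real hyperbolic space of dimension $n-2$. There the faces $F$ form a cycle of top dimension, and the signs with which they cover $\Lambda^{n-2}$ turn out to be the signs of $\mathrm{ord}_ez_F$.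

*Proof.* **Step 1: the direction of escape.** At $e$ we have $z_k\in\{0,\infty\}$. Let $T=z_k^\delta$, $\delta=\pm1$, be the power with a pole; its order is $\mu$. Put $\xi=\nu_k-\delta im$. Then $\langle\xi,\xi\rangle=1-1=0$, and by (4)
$$b_k=\tfrac{r_k}2T\xi+O(1).$$
By Lemma 3 the vectors $b_j$, $j\ne k$, have finite limits $b_j(e)$.

**Step 2: folding.** Let $E=\mathrm{span}_{\mathbb R}\{a_j:j\ne k\}$, a Lorentzian space of dimension $n-1$ with $E^\perp=\mathrm{span}(\nu_k,m)$; so $\xi\perp E$. For $j\ne k$ the function $\langle b_k,b_j\rangle$ is constant; dividing by $T$ gives $\langle\xi,b_j(e)\rangle=0$. As $\xi$ is isotropic in the non-degenerate plane $E^\perp_{\mathbb C}$, we have $\xi^\perp=E_{\mathbb C}\oplus\mathbb C\xi$. So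
$$b_j(e)=\beta_j+t_j\xi,\qquad\beta_j\in E_{\mathbb C},\ t_j\in\mathbb C.$$
For $j\ne k$ put $\beta(b_j)=\beta_j$ and $\beta(a_j)=a_j$. Since $\xi$ is isotropic and orthogonal to $E_{\mathbb C}$, dropping $\xi$-components does not change inner products. So $\langle\beta(v),\beta(v')\rangle$ is the prescribed value for every edge $vv'$ of the subcomplex on the pairs $j\ne k$, and $\langle\beta_j,\beta_j\rangle=-1$.

**Step 3: $\beta_j$ is real.** A priori $\beta_j$ is complex. The space $S=\mathrm{span}\{a_i:i\ne j,k\}$ has dimension $n-2\ge1$ and contains a timelike vector, so its orthogonal complement in $E$ is spanned by a unit spacelike vector $\mathbf n$. Write $\beta_j=p+\tau\mathbf n$ with $p\in S_{\mathbb C}$, $\tau\in\mathbb C$. The vector $p$ is determined by the real numbers $\langle\beta_j,a_i\rangle$, $i\ne j,k$, so $p$ is real, and $\tau^2=-1-\langle p,p\rangle$. At a real point of the arc, $p$ is also the orthogonal projection of $b_j$ to $S$, since the inner products with the $a_i$ are the same. So $-1-\langle p,p\rangle$ is the squared length of the component of $b_j$ orthogonal to $S$. This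 component lies in the positive definite space $S^\perp$, and it is non-zero since the simplex $\{a_i\}_{i\ne j,k}\cup\{b_j\}$ is non-degenerate. So $\tau^2>0$, $\tau\in\mathbb R$, and $\beta_j\in E$. As $n\ge3$, there is some $i\ne j,k$, and $\langle\beta_j,a_i\rangle<0$; so $\beta_j$ is on the upper sheet and $\beta_j\in\Lambda^{n-2}:=E\cap\Lambda^n$.

**Step 4: a cycle of top dimension.** By Step 2, $\beta$ maps each $F\in K^{(k)}$ to the vertices of an $(n-2)$-simplex of $\Lambda^{n-2}$ congruent to $F$. The chain $\sum_F\mathrm{sgn}(F)[\beta(v_j)]_{j\ne k}$ is the image of the join of the $n-1\ge2$ zero-cycles $b_j-a_j$, $j\ne k$. So it is an $(n-2)$-cycle in the contractible manifold $\Lambda^{n-2}$, $n-2\ge1$. The volume form of $\Lambda^{n-2}$ is exact, so by Stokes the signed volume of this cycle is $0$. (On a sphere this would fail: the fundamental cycle of $S^{n-2}$ has non-zero volume.) To write the signs, put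
$$\lambda(F)=\det(\nu_k,\beta(v_1),\dots,m,\dots,\beta(v_n))\qquad(m\text{ in place }k).$$
As a function of vectors of $E$ in the places $j\neq 0,k$, this is a non-zero alternating form of top degree, so its sign fixes an orientation of $E$. Also $\lambda(F)^2=-\det\mathrm{Gram}(\nu_k,m,\beta(F))=D_F^2\ne0$. Therefore
$$\sum_{F\in K^{(k)}}\tau_F\,\mathrm{vol}(F)=0,\qquad\tau_F=\mathrm{sgn}(F)\,\mathrm{sign}\,\lambda(F)\in\{\pm1\}.\tag{13}$$
For $n=3$, $k=3$ this is concrete: the closed quadrilateral $a_1a_2b_1b_2$ is folded onto a line, so its four side lengths satisfy $\pm|a_1a_2|\pm|a_2b_1|\pm|b_1b_2|\pm|b_2a_1|=0$ for suitable signs.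

**Step 5: $\tau_F$ decides between zero and pole.** By (10) and $\langle a_k,\xi\rangle=h_k$,
$$\frac{x_F}T\to\frac1{B_F}\cdot\frac{r_k}2\langle a_k,\xi\rangle=\frac{r_kh_k}{2B_F}.$$
Next,
$$\frac{M_F}T\to\tfrac{r_k}2\det(a_k,v_1(e),\dots,\xi,\dots,v_n(e))\qquad(\xi\text{ in place }k).$$
Because $\xi$ stands in place $k$, the $\xi$-components of the $v_j(e)$ may be dropped, and $v_j(e)$ may be replaced by $\beta(v_j)$. Also $a_k\in E+h_k\nu_k$. The $\beta(v_j)$, $j\ne k$, are $n-1$ independent vectors and span $E_{\mathbb C}$, so the $E$-part of $a_k$ may be dropped. The limit is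
$$\tfrac{r_kh_k}2\det(\nu_k,\beta(v_1),\dots,\nu_k-\delta im,\dots,\beta(v_n))=-\delta i\,\tfrac{r_kh_k}2\,\lambda(F).$$
Since $y_F=\mathrm{sgn}(F)M_F/(B_FD_F)$ and $|\lambda(F)|=D_F$,
$$\frac{iy_F}T\to\frac{r_kh_k}{2B_F}\,\delta\tau_F,\qquad \frac{z_F^{\pm1}}T\to\frac{r_kh_k}{2B_F}(1\pm\delta\tau_F).$$
If $\tau_F=\delta$, then $z_F$ has a pole of order $\mu$. If $\tau_F=-\delta$, then $z_F^{-1}$ has a pole of order $\mu$. In both cases $\mathrm{ord}_ez_F=-\mu\,\delta\,\tau_F$, where $\mu$ and $\delta$ do not depend on $F$. The lemma follows from (13). $\square$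

## 9. Holomorphic differentials with real periods: $V$ is constant in $\Lambda^n$

For each $k$ consider on $\Gamma$ the meromorphic differential
$$\omega_k=\sum_{F\in K^{(k)}}\mathrm{vol}(F)\,\frac1i\,\frac{dz_F}{z_F}.$$
Its poles are at most simple and lie at poles of $c_k$. The residue at such a point $e$ is $\frac1i\sum_F\mathrm{vol}(F)\,\mathrm{ord}_ez_F=0$ by Lemma 5. So $\omega_k$ is holomorphic. Loops avoiding the ends represent all of $H_1(\Gamma)$; along them $\oint\frac{dz_F}{iz_F}\in2\pi\mathbb Z$, and the $\mathrm{vol}(F)$ are real, so all periods of $\omega_k$ are real. Hence $\mathrm{Im}\int\omega_k$ is a single-valued harmonic function on the compact connected surface $\Gamma$, so it is constant. A local primitive of $\omega_k$ is then a holomorphic function with constant imaginary part, hence constant, and $\omega_k=0$. Restricted to the arc, where $z_F=e^{i\varphi_F}$,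
$$\sum_{F\in K^{(k)}}\mathrm{vol}(F)\,d\varphi_F=0\qquad\text{for each }k.\tag{14}$$
An $(n-2)$-face of $K_n$ has $n-1$ vertices from different pairs, so it misses exactly one pair and lies in exactly one $K^{(k)}$. Summing (14) over $k$ and using Lemma 4, $dV=0$ along the arc. So $V=V_0$ is constant there.

## 10. Continuation in one diagonal: $V_0=0$ in $\Lambda^n$

As in Section 5, constancy is not enough, and some $c_k$ is non-constant on the arc, for the same reason as there. Fix such a $k$ and write $c=c_k$. We repeat the continuation; the new point is that the determinants are multiplied by transcendental factors, which must be controlled.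

**Step 1: the factors.** By (2) and (9), $V=C_n\sum_{F\in K^{(k)}}\mathrm{sgn}(F)\,M_F\,I_F(c)$ with
$$I_F(c)=\int_{\mathbb R^{n+1}_+}e^{s^TG_F(c)s}\,ds,$$
where $G_F(c)$ is the Gram matrix of $(a_k,w_1,\dots,w_n)$. Its diagonal entries are $-1$, its two $(a_k,b_k)$-entries are $c$, and all other entries are constants $\le-1$. For $s\in\mathbb R_+^{n+1}$ and $\mathrm{Re}\,c<0$ all off-diagonal contributions to $\mathrm{Re}\,s^TG_F(c)s$ are at most $0$, so $\mathrm{Re}\,s^TG_F(c)s\le-|s|^2$ with $|s|$ the Euclidean norm. Hence the integrand, entire in $c$, is dominated by $e^{-|s|^2}$, and $I_F$ is holomorphic in $\{\mathrm{Re}\,c<0\}$. It is real for real $c<0$. By (11), $M_F^2=Q_F(c):=D_F^2\big(B_F^2-(c-A_F)^2\big)$.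

**Step 2: an identity on an interval.** Again $c$ is analytic and non-constant on the arc and $Q_F$ is a non-zero polynomial, so we can choose an open subinterval on which $c$ is strictly monotone and no $M_F$ vanishes. There $c$ runs over an open interval $J$. Since $c=-\cosh|a_kb_k|\le-1$, $J\subset(-\infty,-1)$. On $J$ all $Q_F>0$, and $M_F=\eta_F\sqrt{Q_F(c)}$ with constant $\eta_F=\pm1$. Hence
$$\sum_{F\in K^{(k)}}\mathrm{sgn}(F)\,\eta_F\sqrt{Q_F(c)}\;I_F(c)=C_n^{-1}V_0\qquad(c\in J).\tag{15}$$

**Step 3: continuation.** Let $U=\{\mathrm{Im}\,c>0,\ \mathrm{Re}\,c<0\}$. Take the branches of $\sqrt{Q_F}$ from Section 5, Step 2; they are positive on $J\subset(A_F-B_F,A_F+B_F)$. The difference of the two sides of (15) is holomorphic in $U$, continuous up to the negative real axis, and zero on $J$. By Schwarz reflection across $J$ and the identity theorem it vanishes on $U$, hence also for all real $c<0$. Take a real $c<0$ with $c<\min_F(A_F-B_F)$. Then every $\sqrt{Q_F(c)}$ is purely imaginary and every $I_F(c)$ is real, so the left side of (15) is purely imaginary. The right side is real. Hence $V_0=0$.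

So $V(\gamma(s))=0$ for $0<s<\varepsilon$, and $V(q)=0$ by continuity. This proves Proposition C in $\Lambda^n$. With Step 2 of Section 3 we get $V(P_t)=0$ for all $t$, while embedded cross-polytopes have $V\ne0$. Theorem A is proved. $\blacksquare$

## 11. Local rigidity, one relation for each diagonal, and the plane

**Theorem B.** Let $n\ge3$.

(a) Let $P$ be a cross-polytope in $X$ with $V(P)\ne0$ (for example an embedded one). Then $P$ has a neighborhood in the space of cross-polytopes in which every cross-polytope with the same edge lengths is congruent to $P$.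

(b) For $X=\Lambda^n$, along every Nash (real-analytic semialgebraic) arc in the configuration space $Z$ and for each $k\in\{1,\dots,n\}$ separately, $\sum_F\mathrm{vol}_{n-2}(F)\,d\varphi_F=0$. Here $F$ runs over the $2^{n-1}$ codimension-$2$ faces of $P$ containing neither $a_k$ nor $b_k$, and $\varphi_F$ is the oriented dihedral angle at $F$ defined in Section 7.

(c) The bound $n\ge3$ is sharp: embedded flexible cross-polytopes exist in $\mathbb R^2$ and $\Lambda^2$.

*Proof of (a).* Build $Z$ from the edge lengths of $P$. For $Q$ near $P$ with the same edge lengths let $A_Q$ be the orientation-preserving isometry carrying the points $Q(a_i)$ to the fixed positions; it depends continuously on $Q$. Then $A_QQ\in Z$ is close to $q:=A_PP$. Since $V(q)=V(P)\ne0$, Proposition C shows that $q$ is isolated in $Z$. So $A_QQ=A_PP$ for $Q$ close enough to $P$, that is, $Q$ is congruent to $P$.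

*Proof of (b).* For a constant arc there is nothing to prove. For a non-constant Nash arc in $Z$, form $Y$ as in Section 3, Step 3. Everything from the definition of $Y$ on, together with Sections 7–9, applies to the restriction of the arc to any small open interval of parameters that contains no parameter mapping to a singular point of $Y$. The excluded parameters are isolated. So (14) holds on a dense set of parameters, and hence everywhere by continuity.

*Proof of (c).* In $\mathbb R^2$ or $\Lambda^2$ let the segments $a_1b_1$ and $a_2b_2$ be perpendicular at their common midpoint, with half-lengths $p,q>0$. By the Pythagorean theorem of the respective geometry, all four sides of the quadrilateral $a_1a_2b_1b_2$ have the same length $l$, with $l^2=p^2+q^2$, respectively $\cosh l=\cosh p\cosh q$. Vary $p$ and $q$ with $p^2+q^2$, respectively $\cosh p\cosh q$, constant. The quadrilateral remains embedded and its sides remain constant, while $|a_1b_1|=2p$ changes, so the deformation is not induced by isometries. $\blacksquare$
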